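# Rationality of the limiting diophantine exponent of a connected nilpotent Lie group

## 1. The limit of the exponents and the terms in its formula

**Theorem 1.** Let $G$ be a connected nilpotent real Lie group (simply connected or not), exactly $s$-step with $s\ge1$, endowed with a left-invariant geodesic metric $d$. If $G$ is diophantine, then
$$\widehat\beta_k=\vartheta+O(1/k)\quad(k\to\infty),\qquad \vartheta=\max_{\delta\in\mathcal D}\frac{\delta}{\omega(\delta)\,\dim P_s}\in\mathbb Q .$$
Here $P_s$ is the space of multilinear elements in $s$ letters of the relatively free Lie algebra of $\mathfrak g=\operatorname{Lie}G$, $\mathcal D$ is the set of dimensions of nonzero $S_s$-submodules of $P_s$, and the $\omega(\delta)\ge1$ are integers, defined in (1.4) below. In particular $\lim_k\widehat\beta_k$ exists and is rational.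

This answers, affirmatively, the Rationality conjecture of Aka, Breuillard, Rosenzweig and de Saxcé ("Diophantine approximation on matrices and Lie groups", arXiv:1603.03800, 2016): if $G$ is a connected nilpotent real Lie group with a left-invariant geodesic metric and $G$ is diophantine, then $\lim_{k\to\infty}\widehat\beta_k$ exists and is a rational number. (If $G$ is trivial, there is no $\gamma\neq1$ to test and $\widehat\beta_k=0$ for all $k$.) We now unpack the statement term by term. As usual, $d$ is assumed to induce the Lie group topology.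

**Definition (diophantine tuples and exponents).** For $g=(g_1,\dots,g_k)\in G^k$ let $\Gamma_g$ be the subgroup generated by the $g_i$, and $B_{\Gamma_g}(n)$ the ball of radius $n$ about $1$ for the word metric with respect to $\{g_1^{\pm1},\dots,g_k^{\pm1}\}$. For $\beta>0$, the tuple $g$ is $\beta$-diophantine if there is $c=c(g)>0$ with
$$d(\gamma,1)\ge c\,|B_{\Gamma_g}(n)|^{-\beta}\qquad\text{for all } n\ge1,\ \gamma\in B_{\Gamma_g}(n)\setminus\{1\}.$$
$G$ is diophantine on $k$ letters if Haar-almost every $g\in G^k$ is $\beta$-diophantine for some $\beta>0$ (which may depend on $g$), and diophantine if this holds for every $k\ge1$. Finally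
$$\widehat\beta_k=\inf\{\beta>0:\ \text{Haar-almost every }g\in G^k\text{ is }\beta\text{-diophantine}\},\qquad \inf\emptyset=+\infty .$$

So we ask how close to $1$ a nontrivial word of length $n$ in $k$ random elements can come, the distance being measured against the number of elements available.

**Definition (adapted basis and weights).** By Berestovskii's theorem (*Homogeneous manifolds with intrinsic metric I*, Sib. Math. J. 29 (1988)), $d$ is a Carnot–Carathéodory–Finsler metric: there are a subspace $\mathfrak h\subset\mathfrak g$ generating $\mathfrak g$ as a Lie algebra and a norm on $\mathfrak h$ such that $d$ is the infimum of the lengths of absolutely continuous curves with $\gamma^{-1}\dot\gamma\in\mathfrak h$. Put $\mathfrak h_1=\mathfrak h$, $\mathfrak h_{l+1}=\mathfrak h_l+[\mathfrak h,\mathfrak h_l]$, and let $r$ be minimal with $\mathfrak h_r=\mathfrak g$. Let $m=\dim G$. Fix a basis $e_1,\dots,e_m$ of $\mathfrak g$ and weights $w_j\in\{1,\dots,r\}$ such that $\mathfrak h_l=\operatorname{span}\{e_j:w_j\le l\}$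 for all $l$; such a basis is called adapted. For $J\subset\{1,\dots,m\}$ let $w(J)=\sum_{j\in J}w_j$ and let $\mathrm{pr}_J:\mathfrak g\to\mathbb R^J$ be the coordinate projection. Let $\|\cdot\|$ be the Euclidean norm for which $(e_j)$ is orthonormal.

Example: let $\mathfrak g$ be the Heisenberg algebra, $[e_1,e_2]=e_3$ central. A Riemannian $d$ has $\mathfrak h=\mathfrak g$ and weights $(1,1,1)$. If $\mathfrak h=\operatorname{span}(e_1,e_2)$, the weights are $(1,1,2)$.

**Definition (relatively free algebra).** Let $F_k=\bigoplus_{i=1}^sF_k^{[i]}$ be the free $s$-step nilpotent Lie $\mathbb Q$-algebra on $X_1,\dots,X_k$, contained in the tensor algebra of $\mathbb Q^k$ truncated above degree $s$. Let $F_k(\mathbb Z)$ be the set of its elements with integral tensor coefficients. This is a lattice, it is the direct sum of its parts of given multidegree (weight) $\mu\in\mathbb Z_{\ge0}^k$, and it is closed under brackets and under integral substitutions of letters. For $x\in\mathfrak g^k$ let $\mathrm{ev}_x:F_{k,\mathbb R}\to\mathfrak g$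 be the homomorphism with $X_i\mapsto x_i$. Put
$$T_k=\{r\in F_k:\ \mathrm{ev}_x(r)=0\ \text{for all }x\in\mathfrak g^k\},\qquad \mathcal F_k=F_k/T_k,$$
and let $\mathcal F_k(\mathbb Z)$ be the image of $F_k(\mathbb Z)$. The algebra $\mathcal F_k$ is the relatively free algebra of $\mathfrak g$ on $k$ letters; $\mathrm{ev}_x$ descends to $\mathcal F_{k,\mathbb R}$. For $1\le i\le s$ let $P_i\subset\mathcal F_k^{[i]}$ ($k\ge i$) be the part multilinear in $X_1,\dots,X_i$.

The ideal $T_k$ is multigraded: if $r=\sum_\mu r_\mu\in T_k$, then $\sum_\mu\lambda^\mu\,\mathrm{ev}_x(r_\mu)=\mathrm{ev}_{(\lambda_jx_j)}(r)=0$ for all $\lambda$, so each $r_\mu\in T_k$. A rational linear substitution of letters $\varphi:F_k\to F_{k'}$ satisfies $\mathrm{ev}_x\circ\varphi=\mathrm{ev}_{x'}$ with $x'_j=\mathrm{ev}_x(\varphi X_j)$, so it maps $T_k$ into $T_{k'}$ and induces $\mathcal F_k\to\mathcal F_{k'}$. Hence $\mathcal F_k(\mathbb Z)$ is a lattice which is the direct sum of its weight parts. Moreover $P_i$ does not depend on $k\ge i$, because whether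 $r$ lies in $T_k$ only involves the letters in $r$. So $P_i$ is an $S_i$-module with a lattice $P_i(\mathbb Z)$. And $P_s\ne0$: since $G$ is exactly $s$-step, some $s$-fold bracket does not vanish identically on $\mathfrak g$.

Examples. For the Heisenberg algebra $s=2$, $T_k=0$, $P_1=\mathbb QX_1$, $P_2=\mathbb Q[X_1,X_2]$. For $\mathfrak g=\operatorname{span}(e_1,\dots,e_5)$ with $[e_1,e_j]=e_{j+1}$ ($j=2,3,4$) and other brackets of basis vectors zero (a semidirect product of $\mathbb R e_1$ with an abelian algebra, $4$-step since $\mathrm{ad}_{e_1}^3e_2=e_5$), the algebra $[\mathfrak g,\mathfrak g]=\operatorname{span}(e_3,e_4,e_5)$ is abelian, so $[[X_1,X_2],[X_3,X_4]]\in T_4$.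

**Definition (submodules, heights, $\Delta_J$).** Fix $\mathbb Z$-bases of the $P_i(\mathbb Z)$ and declare them orthonormal. A submodule $Q$ means $Q=\bigoplus_{i=1}^sQ_i$ with $S_i$-submodules $Q_i\subset P_i$; a submodule of $P_i$ is regarded as one with only that component. Its height is
$$H(Q)=\prod_iH(Q_i),\qquad H(Q_i)=\operatorname{covol}(Q_i\cap P_i(\mathbb Z))\ge1 .$$
For $J\subset\{1,\dots,m\}$ with $|J|=p$ put $\Delta_\emptyset(Q)=1$ and
$$\Delta_J(Q)=\sup\bigl|\det\bigl(\mathrm{pr}_J\,q_a(y^{(a)})\bigr)_{1\le a\le p}\bigr|,\tag{1.1}$$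
the supremum being over all $q_a$ in the unit ball of some $Q_{i_a,\mathbb R}$ and all tuples $y^{(a)}\in\mathfrak g^{i_a}$ of vectors of norm $\le1$.

Heights are $\ge1$ because the wedge of a basis of $Q_i\cap P_i(\mathbb Z)$ is a nonzero integral vector. An example of unbounded heights: let $V$ be an $S_i$-module with an invariant lattice $V(\mathbb Z)$ having an orthonormal basis, and take $V\oplus V$ with lattice $V(\mathbb Z)^2$. For coprime integers $a,b$ the submodule $\{(av,bv):v\in V\}$ meets the lattice in $\{(av,bv):v\in V(\mathbb Z)\}$ (write $ua+tb=1$; then $v=u(av)+t(bv)$), so its covolume is $(a^2+b^2)^{\dim V/2}$. Thus there may be infinitely many submodules of one dimension.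

The number $\Delta_J(Q)$ measures how much the values of $Q$ fill the coordinate directions in $J$. Clearly $\Delta_J(Q)\le C$, and $\Delta_J(Q)\ge\Delta_J(Q_i)$ for each $i$.

**Definition (the integers $\omega(\delta)$).** For $S>0$ and a submodule $Q$ let
$$w_S(Q)=\max\{w(J):\ \Delta_J(Q)\ge(2H(Q))^{-S}\},\tag{1.2}$$
and for $\delta\in\mathcal D$ let
$$\omega_S(\delta)=\min\{w_S(Q):\ Q\subset P_s,\ \dim Q=\delta\},\tag{1.3}$$
$$\omega(\delta)=\lim_{S\to\infty}\omega_S(\delta).\tag{1.4}$$

The set in (1.2) contains $J=\emptyset$. Since $2H(Q)\ge2>1$, $w_S(Q)$ and hence $\omega_S(\delta)$ is nondecreasing in $S$; it is a nonnegative integer at most $w(\{1,\dots,m\})$. So $\omega(\delta)$ is an integer, equal to $\omega_S(\delta)$ for all large $S$, and $\omega_S(\delta)\le\omega(\delta)$ always. That $\omega(\delta)\ge1$ for diophantine $G$ is part of the theorem, proved in Section 7.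

Here is how to read the formula. A submodule $Q\subset P_s$ of dimension $\delta$ produces a space $W$ of elements of degree $s$ in $k$ letters, of dimension about $\delta k^s/s!$, hence about $n^{s\delta k^s/s!}$ short words. If the values of $Q$ only fill directions of total weight $\omega$, the pigeonhole principle brings two of these words within about $n^{-s\delta k^s/(s!\,\omega)}$. The whole ball has about $n^{s\dim P_s\,k^s/s!}$ elements to leading order in $k$. The quotient of the exponents is $\delta/(\omega\dim P_s)$. "Fill" has to be understood up to powers of the height, and this is what the thresholds $(2H)^{-S}$ with $S\to\infty$ do.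

## 2. Euclidean space, the torus and the Heisenberg group

**The group $\mathbb R^m$ with the Euclidean metric, $k>m$.** For almost every $x\in(\mathbb R^m)^k$ we have $\sum a_ix_i\ne0$ for all nonzero $a\in\mathbb Z^k$; then $\Gamma\cong\mathbb Z^k$ and $cn^k\le|B(n)|\le Cn^k$.

Lower bound. The $(n+1)^k$ vectors $a\in\{0,\dots,n\}^k$ give points $\sum a_ix_i$ in a cube of side $C_xn$, so two of them are within $C_xn^{1-k/m}$. Their difference is a nontrivial element of $B(kn)$. If $x$ is $\beta$-diophantine, then $cn^{-k\beta}\le C_xn^{1-k/m}$ for all $n$, so $\beta\ge\frac1m-\frac1k$.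

Upper bound. In a fixed ball, $|\{x:\|\sum a_ix_i\|<\varepsilon\}|\le C(\varepsilon/\|a\|_\infty)^m$: fix all $x_j$ except the one with $|a_j|$ maximal. Take $\varepsilon=2^{-t\tau}$ and sum over $2^t\le\|a\|_\infty<2^{t+1}$ and over $t$: the sum is at most $C\sum_t2^{tk}2^{-t(\tau+1)m}$, finite if $\tau>\frac km-1$. By Borel–Cantelli $\|\sum a_ix_i\|\ge c_x\|a\|_\infty^{-\tau}$ for almost every $x$. Hence $\widehat\beta_k=\frac1m-\frac1k$.

In the theorem: $\mathfrak h=\mathfrak g$, $P_1=\mathbb QX_1$, $H(P_1)=1$, all $\Delta_J(P_1)>0$. So $\omega(1)=m$ and $\vartheta=1/m$.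

**The torus $(\mathbb R/\mathbb Z)^m$ with the flat metric.** Now $d(\gamma,1)$ is the distance of $\sum a_ix_i$ to $\mathbb Z^m$. For almost every $x$ the ball again has between $cn^k$ and $Cn^k$ elements. The pigeonhole takes place in a fixed unit cube and gives distance $Cn^{-k/m}$, so $\beta\ge1/m$. The set of $x\in[0,1]^{mk}$ with $\operatorname{dist}(\sum a_ix_i,\mathbb Z^m)<\varepsilon$ has measure at most $C\varepsilon^m$ for $a\neq0$, and Borel–Cantelli works for $\tau>k/m$. So $\widehat\beta_k=1/m$: the discrete subgroup changes $\widehat\beta_k$ but not its limit.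

**The Heisenberg group.** Let $K=k(k-1)/2$. In a $2$-step group the commutator of $\exp(bX)$ and $\exp(b'X')$ is $\exp(bb'[X,X'])$, which is central. Write an integer $0\le a\le n^2$ as $d_0\cdot1+d_1\cdot n$ with $0\le d_0<n$, $0\le d_1\le n$. Then $\exp(a[x_i,x_j])$ is a word of length $\le Cn$. The $(n^2+1)^K$ sums $\sum_{i<j}a_{ij}[x_i,x_j]$, $0\le a_{ij}\le n^2$, lie in a segment of $\mathbb Re_3$ of length $C_xn^2$. So some nontrivial difference (for almost every $x$ no nontrivial integral combination vanishes) has size at most $C_xn^{2-2K}$, hence distance at most $C_xn^{-(2K-2)/w_3}$ by Proposition 2 below. On the other hand every element of $B(n)$ is $\exp(\sum a_ix_i+\frac12\sum b_{ij}[x_i,x_j])$ with integers $|a_i|\le n$, $|b_{ij}|\le Cn^2$, so $|B(n)|\le Cn^{k+2K}=Cn^{k^2}$. Therefore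
$$\widehat\beta_k\ge\frac{k(k-1)-2}{w_3\,k^2}\longrightarrow\frac1{w_3}.$$
The theorem gives the same value: $\mathcal D=\{1\}$, $H(P_2)=1$, the values of $P_2$ fill $\mathbb Re_3$, so $\omega(1)=w_3$ and $\vartheta=1/w_3$. This is $1$ for a Riemannian metric and $\frac12$ for $\mathfrak h=\operatorname{span}(e_1,e_2)$.

## 3. Thin sublevel sets, proper submodules, unbounded heights

**Borel–Cantelli one word at a time.** For $\mathbb R^m$ the upper bound rested on the estimate $|\{x:\|\sum a_ix_i\|<\varepsilon\}|\le C(\varepsilon/\|a\|_\infty)^m$, in which the exponent is the dimension of the space of values. The same approach for a nonabelian group would need, for the logarithm $r$ of each word, the bound $C\varepsilon^{D}$ with $D$ the dimension of the space of values. This is false already for the free $2$-step nilpotent algebra on $V=\mathbb R^3$, where $\mathfrak g=V\oplus\Lambda^2V$. For $r=[X_1,X_2]$ the values span $\Lambda^2V$, of dimension $3$. Let $\bar x_1,\bar x_2$ be the $V$-components. If $\frac12\le\|\bar x_1\|\le1$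 and $\bar x_2=t\bar x_1+v$ with $|t|\le\frac12$, $v\perp\bar x_1$, $\|v\|\le\varepsilon$, then $\|\bar x_1\wedge\bar x_2\|=\|\bar x_1\|\|v\|\le\varepsilon$. So the sublevel set in a fixed ball has measure at least $c\varepsilon^2$, not $O(\varepsilon^3)$. What holds for every real polynomial of degree $\le s$ is a bound with exponent $1/s$ (see (9.2)), and this exponent does not see the dimension of the space of values at all.

**Pigeonhole in the full degree-$s$ part.** For the lower bound, the first attempt is to apply the pigeonhole principle to all elements of degree $s$. This amounts to using only $\delta=\dim P_s$, and can be off by a factor. Let $\mathfrak g$ be the free $4$-step nilpotent Lie algebra on $V=\mathbb R^4$, with a Riemannian metric. Evaluating at the four generators shows that there are no multilinear identities of degree $4$, so $P_4$ is the multilinear part of the free Lie algebra, of dimension $3!=6$. Its values span the degree-$4$ part, of dimension $\frac14(4^4-4^2)=60$ by Witt's formula. Now let $Q$ be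 the span of
$$[[X_1,X_2],[X_3,X_4]],\qquad[[X_1,X_3],[X_2,X_4]],\qquad[[X_1,X_4],[X_2,X_3]].$$
It is $S_4$-stable, and $\dim Q=3$: in the tensor algebra the monomials in the first element have $\{1,2\}$ or $\{3,4\}$ as the set of their first two indices, those in the second $\{1,3\}$ or $\{2,4\}$, those in the third $\{1,4\}$ or $\{2,3\}$. The values of $Q$ on $\mathfrak g^4$ only depend on the $V$-components and lie in the image of $\Lambda^2(\Lambda^2V)$, of dimension $\binom62=15$. By Proposition 13 below, the full $P_4$ contributes $\frac{6}{6\cdot60}=\frac1{60}$ to the maximum, while $Q$ contributes at least $\frac3{6\cdot15}=\frac1{30}$. So proper submodules must be used.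

**What gets past these points.** The lower bound is proved by pigeonhole inside one well-chosen submodule. For the upper bound we put all words of length $\le n$ into a single lattice depending on $x$ and use a theorem of Kleinbock and Margulis. It asks for a lower bound on $\sup_x$ of the covolumes of all primitive subgroups of that lattice. A submodularity argument shows that it is enough to treat $SL_k(\mathbb Z)$-invariant subgroups, and polarization shows that these are described by submodules $Q$ of the fixed spaces $P_i$, which do not depend on $k$.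

One difficulty remains: there may be infinitely many $Q$, of unbounded height, and $\Delta_J(Q)$ may tend to $0$ along them at any rate. The parameter $S$ separates two cases.

- If $\Delta_J(Q)\ge(2H)^{-S}$ with $S$ fixed, the loss is harmless, because the invariant subgroup has covolume at least $H^k$ and we may take $k>S$.
- If $\Delta_J(Q)<(2H)^{-S}$ with $S$ as large as we like, take words of length $n\approx(2H)^{\sqrt S}$. Then $H\le n^{1/\sqrt S}$ is negligible, while $(2H)^{-S}$ is about $n^{-\sqrt S}$, smaller than any fixed power of $n$: the direction $J$ is closed.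

So in the limit each set $J$ is either open or closed, and only integers $w(J)$ remain.

## 4. The ball–box estimate

Throughout, $c,C>0$ denote constants that may change from line to line. They depend only on $G,d,k$ (and on a point $x$ if written $C_x$, and on a ball $B$ where $B$ is fixed), never on $n$, on submodules $Q$, on their heights $H$, or on $S$. In statements about $k\to\infty$, the constants in $O(\cdot)$ do not depend on $k$.

Let $\pi:\tilde G\to G$ be the universal cover. Then $\exp:\mathfrak g\to\tilde G$ is a diffeomorphism. The kernel of $\pi$ is discrete and central, so $\ker\pi=\exp(L)$ with $L$ a discrete subgroup of the centre of $\mathfrak g$, and $\exp X\exp z=\exp(X+z)$ for $z\in L$. Let $\ell=\operatorname{rank}L\le m$ and $\exp_G=\pi\circ\exp$. This is a surjective local diffeomorphism with countable fibres, so null sets of $G^k$ and of $\mathfrak g^k$ correspond: "for a.e. $g\in G^k$" means "for a.e. $x\in\mathfrak g^k$", with $g_i=\exp_G(x_i)$. Also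
$$\exp_GX=\exp_GX'\iff X-X'\in L .\tag{4.1}$$

We have $[\mathfrak h_a,\mathfrak h_b]\subset\mathfrak h_{a+b}$. For $a=1$ this is the definition; for the step use $[[h,u],v]=[h,[u,v]]-[u,[h,v]]$ with $h\in\mathfrak h$, $u\in\mathfrak h_a$, $v\in\mathfrak h_b$. Hence
$$[e_i,e_j]\in\operatorname{span}\{e_l:w_l\le w_i+w_j\}.\tag{4.2}$$
For $Y=\sum y_je_j$ put $|Y|=\max_j|y_j|^{1/w_j}$. Left-invariance gives $d(ab,1)\le d(a,1)+d(b,1)$ and $d(a^{-1},1)=d(a,1)$.

**Proposition 2 (ball–box).** There are $\eta_0,\eta_1>0$ such that $C^{-1}|Y|\le d(\exp_GY,1)\le C|Y|$ if $\|Y\|\le\eta_0$, and such that $d(g,1)<\eta_1$ implies $g=\exp_GY$ for some $Y$ with $\|Y\|\le\eta_0$.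

**Step 1 (short curves stay in small boxes).** The purpose is to bound $|Y|$ along a horizontal curve. Let $u:[0,T]\to\mathfrak h$ be measurable of norm $\le1$ and let $\gamma=\exp Y(t)$ be the curve in $\tilde G$ with $Y(0)=0$, $\gamma^{-1}\dot\gamma=u$. Then
$$\dot Y=\frac{\operatorname{ad}Y}{1-e^{-\operatorname{ad}Y}}\,u ,$$
a polynomial in $\operatorname{ad}Y$ by nilpotency. The coordinates of $u$ are bounded, and only the weight-$1$ ones are nonzero. By (4.2) the $l$-th coordinate of $\operatorname{ad}_Y^au$ is a sum of terms $\text{const}\cdot y_{i_1}\cdots y_{i_a}u_j$ with $w_l\le1+\sum w_{i_\nu}$. So if $|Y|\le\rho\le1$, then $|\dot y_l|\le C_1\rho^{w_l-1}$. Let $K>\max(C_1,1)$ and $0<\sigma<1/K$. As long as $|Y(\tau)|\le K(\tau+\sigma)\le1$ on $[0,t]$,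
$$|y_l(t)|\le C_1\int_0^t(K(\tau+\sigma))^{w_l-1}d\tau\le C_1K^{w_l-1}(t+\sigma)^{w_l}<(K(t+\sigma))^{w_l}.$$
The inequality $|Y(t)|\le K(t+\sigma)$ holds strictly at $t=0$ and, by the display, can never become an equality first, so it persists for $t\le\min(T,K^{-1}-\sigma)$. Letting $\sigma\to0$, $|Y(t)|\le Kt$ for $t\le\min(T,1/K)$, by continuity also at $1/K$.

**Step 2 (lower bound and last claim).** We lift short curves. If $d(g,1)<\varrho\le1/K$, there is a horizontal curve from $1$ to $g$ of length $<\varrho$; parametrize it by arc length and lift it to $\tilde G$. Step 1 gives $g=\exp_GY'$ with $|Y'|\le K\varrho$. For small $\varrho$ this is the last claim, once $\eta_0$ is fixed. Suppose also $g=\exp_GY$ with $\|Y\|\le\eta_0$. By (4.1) $Y-Y'\in L$, and if $\eta_0$ and $\varrho$ are small then $\|Y-Y'\|$ is less than the length of the shortest nonzero vector of $L$, so $Y=Y'$ and $|Y|\le K\varrho$. Letting $\varrho$ decrease to $d(g,1)$ gives $|Y|\le Kd(g,1)$ when $d(g,1)$ is small. Otherwise $|Y|\le C\le C'd(g,1)$ because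 $|Y|$ is bounded for $\|Y\|\le\eta_0$.

**Step 3 (choosing a basis of brackets for the upper bound).** If $(e_i')$ is another adapted basis, each $e_j$ is a combination of those $e'_i$ with $w_i\le w_j$. So the new coordinates are $y_i'=\sum_{w_j\ge w_i}a_{ji}y_j$, and for $|Y|\le1$ we get $|y'_i|\le C|Y|^{w_i}$, i.e. $|Y|'\le C|Y|$; by symmetry the two functions are comparable on bounded sets. Now $\mathfrak h_l$ is spanned by iterated brackets of length $\le l$ of a basis $h_1,\dots,h_q$ of $\mathfrak h$, so we may extend a basis of $\mathfrak h_{l-1}$ to one of $\mathfrak h_l$ by brackets of length $l$. Hence for the upper bound we may assume that each $e_j$ is an iterated bracket of length $w_j$ of $h_{i_1},\dots,h_{i_{w_j}}$.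

For $y\in\mathbb R$ and $t=|y|^{1/w_j}\le1$ let $\varphi_j(y)\in\tilde G$ be the corresponding iterated group commutator of $\exp(th_{i_1}),\dots,\exp(th_{i_{w_j}})$, with $h_{i_1}$ replaced by $-h_{i_1}$ if $y<0$. By the Baker–Campbell–Hausdorff (BCH) formula
$$\log\varphi_j(y)=ye_j+\sum_{L'>w_j}t^{L'}z_{L'},\qquad z_{L'}\in\mathfrak h_{L'}\ \text{bounded},$$
because the terms of degree $L'$ in $t$ are combinations of $L'$-fold brackets of the $h$'s. Moreover $d(\pi(\varphi_j(y)),1)\le C|y|^{1/w_j}$, since $\varphi_j(y)$ is a product of boundedly many $\exp(\pm th_i)$.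

**Step 4 (removing one weight at a time).** Let $|Y|=\rho\le1$. We construct $Y_1=Y,Y_2,\dots,Y_{r+1}$ and $p_1,\dots,p_r\in\tilde G$ with $\exp Y_w=p_w^{-1}\exp Y_{w+1}$ and $d(\pi(p_w),1)\le C\rho$, such that the coordinates of $Y_w$ of weight $v$ are $O(\rho^{v+1})$ for $v<w$ and $O(\rho^v)$ for $v\ge w$. For $w=1$ this holds. Given $Y_w$ with coordinates $y_j$, let $p_w=\prod_{w_j=w}\varphi_j(-y_j)$ and $Y_{w+1}=\log(p_w\exp Y_w)$. (Here $t=|y_j|^{1/w}=O(\rho)$; the expansion of $\log\varphi_j$ holds for bounded $t$ as well.) Write $\log\varphi_j(-y_j)=-y_je_j+R_j$. By BCH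
$$Y_{w+1}=\Bigl(Y_w-\sum_{w_j=w}y_je_j\Bigr)+\sum_jR_j+(\text{brackets of at least two of the }\log\varphi_j(-y_j),\,Y_w).$$
We check the three parts. The first has no weight-$w$ coordinates, and the others are as for $Y_w$. Since $z_{L'}\in\mathfrak h_{L'}$ only has coordinates of weight $\le L'$, the weight-$v$ coordinates of $R_j$ come from $L'\ge\max(v,w+1)$ and are $O(\rho^{\max(v,w+1)})$. Consequently all the elements $\log\varphi_j(-y_j)$ and $Y_w$ have weight-$u$ coordinates $O(\rho^{u+1})$ for $u<w$ and $O(\rho^u)$ for $u\ge w$. A bracket of components of weights $u_1,\dots,u_a$, $a\ge2$, only has coordinates of weight $v\le\sum u_i$. If some $u_i<w$, its size is $O(\rho^{\sum u_i+1})=O(\rho^{v+1})$. If all $u_i\ge w$, its size is $O(\rho^{\sum u_i})$ with $\sum u_i\ge\max(v,2w)\ge\max(v,w+1)$. In all cases the weight-$v$ coordinates are $O(\rho^{v+1})$ for $v\le w$ and $O(\rho^v)$ for $v\ge w+1$. So $Y_{w+1}$ has the required property.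

**Step 5 (iteration).** This step finishes the upper bound. All weight-$v$ coordinates of $Y_{r+1}$ are $O(\rho^{v+1})$, so $|Y_{r+1}|\le C\rho^{1+1/r}\le\rho/2$ if $\rho\le\rho_0$. Thus $\exp_GY=p\cdot\exp_GY'$ with $d(p,1)\le C\rho$ and $|Y'|\le\rho/2$. Iterating $N$ times, $d(\exp_GY,1)\le C\rho(1+\frac12+\dots)+d(\exp_GY^{(N)},1)$ with $Y^{(N)}\to0$, and the last term tends to $0$ because $d$ induces the topology. With $\eta_0$ so small that $\|Y\|\le\eta_0$ forces $|Y|\le\rho_0$, the proposition is proved. $\square$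

## 5. Short words with prescribed logarithm

For a word $\mathsf u$ in $k$ letters put $r_{\mathsf u}=\log\mathsf u(e^{X_1},\dots,e^{X_k})\in F_k$. Since $\mathrm{ev}_x$ is a Lie homomorphism and $\pi$ a group homomorphism, $\mathsf u(g)=\exp_G(\mathrm{ev}_x(r_{\mathsf u}))$. The next lemma says which elements of $F=F_k$ are logarithms of words, and of what length. Fix any norm on $F_{\mathbb R}$.

**Lemma 3.**
(a) There is $N_0=N_0(s)$ such that for a word $\mathsf u$ of length $\le n$, $r_{\mathsf u}=\sum_ir_i$ with $r_i\in\frac1{N_0}F^{[i]}(\mathbb Z)$, $\|r_i\|\le Cn^i$.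
(b) There is $q_s\ge1$ such that each $r\in q_sF^{[s]}(\mathbb Z)$ with $\|r\|\le n^s$ equals $r_{\mathsf u}$ for a word of length $\le Cn$.
(c) There is $M\ge1$ such that each $r\in MF(\mathbb Z)$ equals $r_{\mathsf u}$ for a word of length $\le C(1+\|r\|)^C$.

**Proof of (a).** We expand a product of at most $n$ factors $e^{\pm X_j}$. Its degree-$i$ part is a sum of terms $\pm\frac{1}{a_1!\cdots a_n!}$ times a monomial, $\sum a_\nu=i$. So its $\ell^1$-norm is at most $n^i/i!$ (the coefficient of $z^i$ in $e^{nz}$), and its denominators divide $i!$. Apply $\log(1+u)=\sum_{a\le s}(-1)^{a-1}u^a/a$: the degree-$i$ part of $u^a$ has denominators dividing $i!$ and norm $O(n^i)$. So $N_0=(s!)^2$ works.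

**Proof of (b).** The degree-$s$ part is central, so we can write $r$ as a sum of commutators. Choose a basis of $F^{[s]}$ consisting of iterated brackets $c$ of letters, and $q_s$ with $q_sF^{[s]}(\mathbb Z)\subset\bigoplus\mathbb Zc$. Then $r=\sum a_cc$ with $a_c\in\mathbb Z$, $|a_c|\le Cn^s$. The iterated group commutator of $e^{b_1X_{j_1}},\dots,e^{b_sX_{j_s}}$ is $\exp(b_1\cdots b_s\,c)$, which is central and is a word of length $\le C\sum|b_i|$. For $n\ge2$ write $|a_c|=\sum_{i<s}d_in^i+An^s$ with $0\le d_i<n$, $0\le A\le C$. Each $d_in^i$ is the product of $d_i$, of $i$ factors $n$ and of $s-1-i$ factors $1$, and $An^s$ is $A$ times a product of $s$ factors $n$. So $a_c$ is a sum of boundedly many products of $s$ integers of absolute value $\le n$. For $n=1$ there are finitely many $r$.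

**Proof of (c).** We correct one degree at a time. Let $F_{\ge i}=\bigoplus_{j\ge i}F^{[j]}$. By descending induction on $i$ we find $M_i$ such that the claim holds for $r\in M_iF_{\ge i}(\mathbb Z)$; for $i=s+1$ it is trivial with $M_{s+1}=1$. Let $\mathcal B$ be a basis of $F^{[i]}$ of iterated brackets of letters, $q_iF^{[i]}(\mathbb Z)\subset\bigoplus_{c\in\mathcal B}\mathbb Zc$, and let $\mathsf u_c$ be the corresponding iterated group commutator of the letters. By (a), $\log\mathsf u_c\in c+\frac1{N_0}F_{\ge i+1}(\mathbb Z)$. Let $M'\ge1$ be an integer, to be chosen. For $r\in M'q_iF_{\ge i}(\mathbb Z)$ write its degree-$i$ part as $\sum M'a_cc$ with $a_c\in\mathbb Z$, and put $\mathsf u_0=\prod\mathsf u_c^{M'a_c}$, $\exp r'=\mathsf u_0^{-1}\exp r$.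

The elements $r$ and $\pm M'a_c\log\mathsf u_c$ lie in $\frac{M'}{N_0}F_{\ge i}(\mathbb Z)$. For $1\le l\le s$, an $l$-fold bracket of such elements lies in $\frac{M'^l}{N_0^l}F(\mathbb Z)\subset\frac{M'}{N_0^s}F(\mathbb Z)$. By BCH for a bounded number of factors, $r'\in\frac{M'}{N'}F_{\ge i}(\mathbb Z)$ with $N'=N'(s,k)$ independent of $M'$. The degree-$i$ part of $r'$ only comes from the linear terms and is $0$, so $r'\in\frac{M'}{N'}F_{\ge i+1}(\mathbb Z)$. As BCH is polynomial, $\|r'\|\le C(1+\|r\|)^C$; and $\mathsf u_0$ has length $\le C(1+\|r\|)$. Take $M'=N'M_{i+1}$ and $M_i=M'q_i$: the induction hypothesis gives a word for $r'$, and $\exp r=\mathsf u_0\exp r'$. Finally $M=M_1$. $\square$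

## 6. Polarization and the spaces $W_k(Q)$

**Generic points.** If $r\in F_k\setminus T_k$, then $\{x:\mathrm{ev}_x(r)\in L\}$ is null. Otherwise, $L$ being countable, the polynomial map $x\mapsto\mathrm{ev}_x(r)$ equals some $z\in L$ on a set of positive measure, so it is constant; its value at $x=0$ is $0$, so $r\in T_k$, a contradiction. Call $x$ generic if it lies outside these countably many null sets. For generic $x$, two words $\mathsf u,\mathsf u'$ give the same element of $\Gamma_g$ iff $\mathrm{ev}_x(r_{\mathsf u^{-1}\mathsf u'})\in L$, iff $r_{\mathsf u^{-1}\mathsf u'}\in T_k$, iff the classes $\bar r_{\mathsf u},\bar r_{\mathsf u'}\in\mathcal F_k$ agree (apply BCH in the quotient $\mathcal F_k$).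

Put $D_k=\dim\mathcal F_k^{[s]}$ and $a_k=\sum_ii\dim\mathcal F_k^{[i]}$. For generic $x$,
$$c\,n^{sD_k}\le|B_{\Gamma_g}(n)|\le C\,n^{a_k}.\tag{6.1}$$
For the upper bound: by Lemma 3(a) the classes $\bar r_{\mathsf u}$ lie in $\bigoplus\frac1{N_0}\mathcal F_k^{[i]}(\mathbb Z)$ with components of size $\le Cn^i$. For the lower bound: elements of $q_s\mathcal F_k^{[s]}(\mathbb Z)$ of norm $\le cn^s$ lift to elements of $q_sF_k^{[s]}(\mathbb Z)$ of norm $\le n^s$, to which Lemma 3(b) applies; distinct classes give distinct group elements, and we rescale $n$.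

**Euclidean structure on $\mathcal F_{k,\mathbb R}$.** We use one with an orthonormal $\mathbb Z$-basis of $\mathcal F_k(\mathbb Z)$ consisting of weight vectors. For the weights $1_A$ ($A\subset\{1,\dots,k\}$, $|A|=i$) we use the basis of $P_i(\mathbb Z)$ transported by the increasing relabelling $\{1,\dots,i\}\to A$. So weight spaces are orthogonal, all rational subspaces have covolume $\ge1$, and nonzero lattice vectors have norm $\ge1$.

**Definition (the spaces $W_k(Q)$).** For an $S_i$-submodule $Q_i\subset P_i$ let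
$$W_k(Q_i)=\operatorname{span}\{q(X_{f(1)},\dots,X_{f(i)}):\ q\in Q_i,\ f:\{1,\dots,i\}\to\{1,\dots,k\}\}\subset\mathcal F_k^{[i]},$$
and $W_k(Q)=\bigoplus_iW_k(Q_i)$ for $Q=\bigoplus Q_i$.

For the Heisenberg group $W_k(P_2)$ is the span of all $[X_i,X_j]$, of dimension $k(k-1)/2$. In general the spanning elements are weight vectors, so $W_k(Q_i)$ is the direct sum of its weight parts. Its weight-$1_A$ part is spanned by the $q(X_{f(1)},\dots,X_{f(i)})$ with $f$ a bijection onto $A$, and since $Q_i$ is $S_i$-stable,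
$$\text{the weight-}1_A\text{ part of }W_k(Q_i)\text{ is the relabelled copy of }Q_i.\tag{6.2}$$

**Lemma 4 (polarization).** Let $r\in\mathcal F_k^{[i]}$ have weight $\mu$, and let $I_1,\dots,I_k$ partition $\{1,\dots,i\}$ with $|I_j|=\mu_j$. Substitute $X_j\mapsto\sum_{a\in I_j}Z_a$ and let $\mathrm{Pol}(r)\in P_i$ be the part multilinear in $Z_1,\dots,Z_i$. With $f=j$ on $I_j$ and $\mu!=\prod\mu_j!$,
$$\mu!\,r=\mathrm{Pol}(r)(X_{f(1)},\dots,X_{f(i)}).\tag{6.3}$$
Moreover $\mathrm{Pol}$ maps $W_k(Q_i)_\mu$ injectively into $Q_i$, and $\|\mathrm{Pol}(r)\|\le C\|r\|$.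

**Proof.** Let $f':\{1,\dots,i\}\to\{1,\dots,k\}$ satisfy $|f'^{-1}(j)|=\mu_j$. Labelling the occurrences of $X_j$ in each bracket of weight $\mu$ by the elements of $f'^{-1}(j)$ shows that $r=q'(X_{f'(1)},\dots,X_{f'(i)})$ with some $q'\in P_i$. After the substitution, the multilinear part is the sum of $q'(Z_{\sigma(1)},\dots,Z_{\sigma(i)})$ over the $\mu!$ bijections $\sigma$ with $\sigma(l)\in I_{f'(l)}$. Under $Z_a\mapsto X_{f(a)}$ each term becomes $q'(X_{f'(1)},\dots,X_{f'(i)})=r$. This is (6.3), and it gives injectivity. If $r\in W_k(Q_i)_\mu$, then $r$ is a sum of elements as above with $q'\in Q_i$, and the formula for the multilinear part shows $\mathrm{Pol}(r)\in Q_i$, as $Q_i$ is $S_i$-stable. The norm bound holds because $\mathrm{Pol}$ is linear between finite-dimensional spaces. $\square$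

**Lemma 5.**
(a) Let $k\ge i$. Every $GL_k(\mathbb Q)$-submodule $W\subset\mathcal F_k^{[i]}$ equals $W_k(Q_i)$ with $Q_i=W\cap P_i$.
(b) With implied constants independent of $Q$ and $k$,
$$\dim W_k(Q_i)=\tfrac{\dim Q_i}{i!}k^i+O(k^{i-1}),\quad D_k=\tfrac{\dim P_s}{s!}k^s+O(k^{s-1}),\quad a_k=sD_k+O(k^{s-1}).\tag{6.4}$$
(c) $\operatorname{covol}W_k(Q_i)\ge H(Q_i)^{\binom ki}$. In particular, for $k>s$,
$$\operatorname{covol}W_k(Q)\ge H(Q)^k.\tag{6.5}$$

**Proof of (a).** We move $W$ into its multilinear part and back. For a linear functional $\lambda$ vanishing on $W$ and $w\in W$, the function $A\mapsto\lambda(A\cdot w)$ is a polynomial on $k\times k$ matrices vanishing where $\det A\ne0$, hence zero. So $W$ is stable under all linear substitutions of letters, invertible or not. The diagonal torus shows that $W$ is a sum of weight spaces, and permuting letters shows that $Q_i$ is $S_i$-stable. Let $r\in W$ be a weight vector. Using $X_1,\dots,X_i$ for the $Z$'s (possible as $k\ge i$), $\mathrm{Pol}(r)$ is a weight part of a substitution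 of $r$, so $\mathrm{Pol}(r)\in W\cap P_i=Q_i$, and (6.3) gives $r\in W_k(Q_i)$. Conversely, $q(X_{f(1)},\dots,X_{f(i)})$ is a substitution of $q\in Q_i\subset W$, so lies in $W$.

**Proof of (b).** Count weights. By (6.2) each of the $\binom ki$ multilinear weights contributes $\dim Q_i$. The other weights of degree $i$ are $O(k^{i-1})$ in number and contribute at most $\dim P_i$ each, by Lemma 4. By (6.3) $\mathcal F_k^{[i]}=W_k(P_i)$, which gives the other two formulas.

**Proof of (c).** $W_k(Q_i)$ and its lattice $W_k(Q_i)\cap\mathcal F_k(\mathbb Z)$ are orthogonal direct sums over weights, so the covolume is the product of those of the weight parts. All of these are $\ge1$, and the $\binom ki$ multilinear ones equal $H(Q_i)$ by (6.2). For $1\le i\le s<k$ we have $\binom ki\ge k$. $\square$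

The last lemma of this section compares the evaluation maps on $W_k(Q)$, for all $k$-tuples $x$, with the numbers $\Delta_J(Q)$, which only involve the fixed spaces $P_i$.

**Lemma 6.** Let $|J|=p$. For $x\in\mathfrak g^k$,
$$\|\Lambda^p(\mathrm{pr}_J\mathrm{ev}_x|_{W_k(Q)_{\mathbb R}})\|\le C_x\,\Delta_J(Q).\tag{6.6}$$
Let $B\subset\mathfrak g^k$ be a ball. If $k\ge sp$, then
$$\sup_{x\in B}\|\Lambda^p(\mathrm{pr}_J\mathrm{ev}_x|_{W_k(Q)_{\mathbb R}})\|\ge c_B\,\Delta_J(Q).\tag{6.7}$$

**Proof.** For (6.6), decompose $r$ in the unit ball of $W_k(Q)_{\mathbb R}$ into weight parts. By (6.3), $\mathrm{ev}_x(r)$ is a sum of boundedly many terms $q(x_{f(1)},\dots,x_{f(i)})$ with $q\in Q_{i,\mathbb R}$, $\|q\|\le C$. Expand the determinant of $p$ such vectors and scale the $q$'s and $x$'s to norm $\le1$; each term is at most $C_x\Delta_J(Q)$.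

For (6.7), let $q_a,y^{(a)}$ be as in (1.1), and put $q_1,\dots,q_p$ into disjoint increasing blocks of letters, which is possible since $k\ge sp$. This gives $r_1,\dots,r_p\in W_k(Q)_{\mathbb R}$ of norm $\le1$. Let $x^0$ consist of the $y^{(a)}$ in the blocks and zeros elsewhere; then $\mathrm{ev}_{x^0}(r_a)=q_a(y^{(a)})$ and $\|x^0\|\le C$. So the polynomial $x\mapsto\det(\mathrm{pr}_J\mathrm{ev}_x(r_a))$, of degree $\le sp$, has supremum over a ball of radius $C$ about $0$ at least $|\det(\mathrm{pr}_Jq_a(y^{(a)}))|$. Suprema of polynomials of bounded degree over two fixed balls are comparable, and $|\det(\mathrm{pr}_J\mathrm{ev}_x(r_a))|\le\|\Lambda^p(\mathrm{pr}_J\mathrm{ev}_x|_{W_k(Q)_{\mathbb R}})\|$. $\square$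

We also recall Minkowski's second theorem: the successive minima of a lattice of rank $q$ in a Euclidean space have product at most $C_q$ times its covolume. If all nonzero lattice vectors have norm $\ge1$, all minima are $\ge1$, so the lattice contains $q$ independent vectors of norm at most $C_q$ times the covolume.

## 7. Condition (P) and the positivity of $\omega$

**Lemma 7.** Suppose that for some $k\ge s$ the set of $g\in G^k$ that are $\beta$-diophantine for some $\beta=\beta(g)$ is not null. Then the following holds.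

(P) There is $S_1>0$ such that for every $1\le i\le s$ and every nonzero $S_i$-submodule $Q\subset P_i$ there is $j$ with $\Delta_{\{j\}}(Q)\ge(2H(Q))^{-S_1}$.

**Proof.** If (P) fails, we produce words that are too close to $1$. For each $S\in\mathbb N$ there are $i$ and $0\ne Q\subset P_i$ with all $\Delta_{\{j\}}(Q)<(2H)^{-S}$, $H=H(Q)$. Let $x$ be any generic point. By Minkowski there is $0\ne q\in Q\cap P_i(\mathbb Z)$ with $\|q\|\le CH$. By (6.6) with $p=1$, $\|\mathrm{ev}_x(q)\|\le C_x(2H)^{1-S}$. Lift $q$ to $\tilde q\in F_k(\mathbb Z)$ with $\|\tilde q\|\le C\|q\|$. By Lemma 3(c), $M\tilde q=r_{\mathsf u}$ with $\mathsf u$ of length $\le C(2H)^C$. Put $\gamma=\mathsf u(g)=\exp_G(M\,\mathrm{ev}_x(q))$. By genericity $\gamma\ne1$. For $S$ large (depending on $x$) $M\|\mathrm{ev}_x(q)\|\le\min(\eta_0,1)$, and Proposition 2 gives, with $w_{\max}=\max_jw_j$,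
$$d(\gamma,1)\le C_x(2H)^{-(S-1)/w_{\max}} .$$
If $g$ is $\beta$-diophantine, (6.1) gives $d(\gamma,1)\ge c_x(2H)^{-C\beta}$. Hence $(2H)^{(S-1)/w_{\max}-C\beta}\le C_x$ for all large $S$. As $2H\ge2$, the left side is at least $2^{(S-1)/w_{\max}-C\beta}$ once the exponent is positive, and this tends to infinity: impossible. So no $g$ coming from a generic $x$ is $\beta$-diophantine for any $\beta$, and the set in question is null. $\square$

**Consequence.** Assume (P), and let $Q\ne0$, $S\ge S_1$. Take $i$ with $Q_i\ne0$. For some $j$,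
$$\Delta_{\{j\}}(Q)\ge\Delta_{\{j\}}(Q_i)\ge(2H(Q_i))^{-S_1}\ge(2H(Q))^{-S},$$
so $w_S(Q)\ge w_j\ge1$. In particular $\omega(\delta)\ge1$ for all $\delta\in\mathcal D$.

If $G$ is diophantine, Lemma 7 applies, so (P) holds. From here to the end of Section 10 we assume (P) and nothing else about diophantine properties of $G$.

## 8. Pigeonhole inside one submodule

**Proposition 8.** For every $\delta\in\mathcal D$,
$$\widehat\beta_k\ge\frac{\delta}{\omega(\delta)\dim P_s}-O(1/k)\qquad(k\to\infty).\tag{8.1}$$

**Step 1 (choice of $Q$ and $n$).** We choose a sequence of submodules for which the directions of total weight $>\omega$ are closed. Fix $\delta$, $\omega=\omega(\delta)$, and $k\ge s$ large. For $S\in\mathbb N$ pick $Q=Q^{(S)}\subset P_s$ of dimension $\delta$ with $w_S(Q)=\omega_S(\delta)\le\omega$. So, with $H=H(Q)$,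
$$\Delta_J(Q)<(2H)^{-S}\quad\text{whenever }w(J)>\omega .$$
Let $W=W_k(Q)$ and pass to a subsequence of $S$ along which $\dim W$ is constant. Let $n=n_S=\lceil(2H)^{\sqrt S}\rceil\ge2^{\sqrt S}$, which tends to $\infty$. Let
$$0<b'<\frac{s\dim W-sm}{\omega},$$
possible for $k$ large by (6.4), and put $\varepsilon=n^{-b'}$, $E_\varepsilon=\mathrm{diag}(\varepsilon^{-w_j})$. These choices do not involve $x$. Now fix a generic $x$.

**Step 2 (many points).** We write down many lattice points of $W$ of norm $\le Cn^s$. By Minkowski's second theorem $Q\cap P_s(\mathbb Z)$ contains $\delta$ independent vectors of norm $\le CH$. Substituting letters into them gives elements that span $W$, so we obtain a basis $r_1,r_2,\dots$ of $W$ with $r_t\in\mathcal F_k(\mathbb Z)$, $\|r_t\|\le CH$. The points $q_s\sum a_tr_t$ with integers $0\le a_t\le n^s/H$ are distinct and of norm $\le Cn^s$. As $H\le n^{1/\sqrt S}$, their number is at least $(n^s/H)^{\dim W}\ge n^{(s-1/\sqrt S)\dim W}$.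

**Step 3 (few cells).** We cover the images of these points under $E_\varepsilon\circ\mathrm{ev}_x$ by few sets of diameter $\le1$. The images lie in the image of the unit ball of $W_{\mathbb R}$ under $\mathcal T=Cn^sE_\varepsilon\,\mathrm{ev}_x|_{W_{\mathbb R}}$, an ellipsoid in $\mathbb R^m$ with semi-axes $\alpha_1\ge\dots\ge\alpha_m\ge0$. It lies in a rotated box with half-sides $\alpha_t$. Cutting this box into cells of side $\le1/\sqrt m$, we need at most $\prod_t(2\sqrt m\,\alpha_t+1)\le C\prod_t\max(1,\alpha_t)$ cells, and each has diameter $\le1$. Now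
$$\prod_t\max(1,\alpha_t)=\max_p\|\Lambda^p\mathcal T\|\le C\max_J\|\Lambda^{|J|}(\mathrm{pr}_J\mathcal T)\|\le C_x\max_J\varepsilon^{-w(J)}n^{s|J|}\Delta_J(Q),$$
by (6.6). Since $n\le2(2H)^{\sqrt S}$ and $n\ge4$ for $S\ge4$, $(2H)^{-S}\le(n/2)^{-\sqrt S}\le n^{-\sqrt S/2}$. So if $w(J)>\omega$, the corresponding term is at most $n^{b'w(\{1,\dots,m\})+sm-\sqrt S/2}\le1$ for $S$ large. If $w(J)\le\omega$, it is at most $Cn^{b'\omega+sm}$. Hence there are at most $C_xn^{b'\omega+sm}$ cells.

**Step 4 (a short word close to $1$).** Since $b'\omega+sm<s\dim W$, for large $S$ there are more points than cells. So two distinct points have images in one cell. Their difference $r\in q_s\mathcal F_k^{[s]}(\mathbb Z)\setminus\{0\}$ satisfies $\|r\|\le Cn^s$, and all coordinates of $E_\varepsilon\mathrm{ev}_x(r)$ are at most $1$ in absolute value, i.e. $|\mathrm{ev}_x(r)|\le\varepsilon$. Lift $r$ to $q_sF_k^{[s]}(\mathbb Z)$ with norm $\le Cn^s$ and use Lemma 3(b): $\gamma=\exp_G(\mathrm{ev}_x(r))\in B_{\Gamma_g}(Cn)$. By genericity $\gamma\ne1$,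 and by Proposition 2, for $n$ large, $d(\gamma,1)\le Cn^{-b'}$.

**Step 5 (conclusion).** If $g$ is $\beta$-diophantine, (6.1) gives $c_xn_S^{-\beta a_k}\le Cn_S^{-b'}$ along $n_S\to\infty$, so $\beta a_k\ge b'$. Since $x$ is an arbitrary generic point and $b'$ is arbitrary in its range, (6.4) gives
$$\widehat\beta_k\ge\frac{s\dim W-sm}{\omega\,a_k}\ge\frac{\delta}{\omega(\delta)\dim P_s}-O(1/k).\qquad\square$$

## 9. A lattice containing all words, and its primitive subgroups

Let $k>s$. Put $\mathcal M=\mathcal F_k\oplus L_{\mathbb Q}$ and $\mathcal M(\mathbb Z)=\mathcal F_k(\mathbb Z)\oplus L$, with a $\mathbb Z$-basis of $L$ declared orthonormal in $L_{\mathbb R}=L\otimes\mathbb R$, and let $R=\dim\mathcal M$. Let $\iota:L_{\mathbb R}\to\mathfrak g$ be the linear extension of $L\subset\mathfrak g$; it is injective since $L$ is discrete. For $b>0$, $n\ge1$, $\varepsilon=n^{-b}$, $E_\varepsilon=\mathrm{diag}(\varepsilon^{-w_j})$ and $x\in\mathfrak g^k$ define $A_n(x):\mathcal M_{\mathbb R}\to\mathcal F_{k,\mathbb R}\oplus L_{\mathbb R}\oplus\mathbb R^m$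 by
$$A_n(x)(r,z)=\Bigl(\textstyle\sum_in^{-i}r_i,\ n^{-s}z,\ E_\varepsilon(\mathrm{ev}_x(r)-\iota(z))\Bigr).\tag{9.1}$$
A nonzero lattice vector with short image is a word of length about $n$ whose value is within about $\varepsilon$ of $1$, modulo $L$. The map $A_n(x)$ is injective because of its first two components. A subgroup $\Xi\subset\mathcal M(\mathbb Z)$ is primitive if $\Xi=\Xi_{\mathbb Q}\cap\mathcal M(\mathbb Z)$; for instance, in $\mathbb Z^2$ the subgroup generated by $(1,2)$ is primitive and that generated by $(2,4)$ is not. For primitive $\Xi$ with basis $v_1,\dots,v_q$ let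
$$\psi_\Xi(x)=\|A_n(x)v_1\wedge\dots\wedge A_n(x)v_q\|>0,\qquad\psi_0=1.$$
Fix a ball $B\subset\mathfrak g^k$ and let $f(\Xi)=\log\sup_B\psi_\Xi$.

**Goodness.** Recall the Brudnyi–Ganzburg inequality: for a polynomial $p$ of degree $\le l$ on $\mathbb R^N$, a convex body $V$ and a measurable $E\subset V$ of positive measure, $\sup_V|p|\le(4N|V|/|E|)^l\sup_E|p|$. For $E=\{x\in V:|p(x)|<\epsilon\}$ it gives
$$|\{x\in V:|p(x)|<\epsilon\}|\le4N\bigl(\epsilon/\sup_V|p|\bigr)^{1/l}|V| .\tag{9.2}$$
Now $\psi_\Xi^2$ is a polynomial in $x$ of degree $\le2sR$. So, with $\alpha=\frac1{sR}$ and $C_0=4km$,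
$$|\{x\in V:\psi_\Xi(x)<\epsilon\}|\le C_0\bigl(\epsilon/\sup_V\psi_\Xi\bigr)^\alpha|V|\tag{9.3}$$
for all balls $V$ and all $\epsilon>0$ (for $\epsilon>\sup_V\psi_\Xi$ it is trivial). A function with property (9.3) on all balls $V$ contained in a given ball is called $(C_0,\alpha)$-good there. The constants do not depend on $n$ or $\Xi$.

**Lemma 9.** Let $SL_k(\mathbb Z)$ act on $\mathcal F_k$ by substitution and trivially on $L$. Suppose that, for some $C$ independent of $n$, $f(\Xi)\ge-C$ for all $n$ and all nonzero $SL_k(\mathbb Z)$-invariant primitive $\Xi$. Then for every $\tau>b$ and a.e. $x\in B$ there is $c_x>0$ with $d(\gamma,1)\ge c_xn^{-\tau}$ for all $n\ge1$ and $\gamma\in B_{\Gamma_g}(n)\setminus\{1\}$.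

**Step 1 ($f$ is submodular up to a constant).** For primitive $\Xi,\Xi'$ let $\Xi\vee\Xi'$ be the saturation $(\Xi+\Xi')_{\mathbb Q}\cap\mathcal M(\mathbb Z)$. We claim
$$f(\Xi\cap\Xi')+f(\Xi\vee\Xi')\le f(\Xi)+f(\Xi')+C.\tag{9.4}$$
The group $\Xi\cap\Xi'$ is primitive, so we can write $\Xi=(\Xi\cap\Xi')\oplus A$, $\Xi'=(\Xi\cap\Xi')\oplus A'$; then $\Xi+\Xi'=(\Xi\cap\Xi')\oplus A\oplus A'$. For fixed $x$ let $\Pi$ be the orthogonal projection onto the orthogonal complement of the span of $A_n(x)(\Xi\cap\Xi')$. For a free subgroup with basis $(t_i)$ let $\|\cdot\|$ be the norm of the wedge of the $\Pi A_n(x)t_i$. Then $\psi_\Xi=\psi_{\Xi\cap\Xi'}\|A\|$ and $\psi_{\Xi'}=\psi_{\Xi\cap\Xi'}\|A'\|$. Passing from $\Xi+\Xi'$ to its saturation divides the wedge by the index, so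
$$\psi_{\Xi\vee\Xi'}\le\psi_{\Xi\cap\Xi'}\|A\oplus A'\|\le\psi_{\Xi\cap\Xi'}\|A\|\,\|A'\| .$$
Hence $\psi_{\Xi\cap\Xi'}\psi_{\Xi\vee\Xi'}\le\psi_\Xi\psi_{\Xi'}$ pointwise. By (9.3) there is $c>0$ such that each $\psi$ is $\ge c\sup_B\psi$ on more than half of $B$. Evaluate at a point of $B$ with this property for both $\Xi\cap\Xi'$ and $\Xi\vee\Xi'$; this gives (9.4).

**Step 2 ($f$ is almost invariant under generators).** Let $\mathcal S$ be a finite generating set of $SL_k(\mathbb Z)$. For $\gamma\in\mathcal S$, $\gamma X_j=\sum_i\gamma_{ij}X_i$, we have $\mathrm{ev}_x\circ\gamma=\mathrm{ev}_{\gamma^*x}$ with $(\gamma^*x)_j=\sum_i\gamma_{ij}x_i$, and $\gamma$ preserves degrees and $\mathcal F_k(\mathbb Z)$. So $A_n(x)\circ\gamma=(\gamma,\mathrm{id},\mathrm{id})\circ A_n(\gamma^*x)$ and $\psi_{\gamma\Xi}(x)\le C\psi_\Xi(\gamma^*x)$. Since $\psi_\Xi^2$ is a polynomial of bounded degree, $\sup_{\gamma^*B}\psi_\Xi\le C\sup_B\psi_\Xi$. Therefore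
$$f(\gamma\Xi)\le f(\Xi)+C\qquad(\gamma\in\mathcal S).\tag{9.5}$$

**Step 3 (from invariant subgroups to all subgroups).** We show $f(\Xi)\ge-C'$ for all primitive $\Xi$ and all $n$, with $C'$ independent of $n$. Fix $n$. Projecting to the first two components in (9.1), $\psi_\Xi\ge n^{-sR}\operatorname{covol}(\Xi)$. There are finitely many primitive subgroups of bounded covolume (the wedge of a basis is an integral vector of bounded norm and determines $\Xi$). So only finitely many $\Xi$ have $f(\Xi)\le0=f(0)$, and $f$ has a minimizer $\Xi_0$; let $f_{\min}=f(\Xi_0)$. If $\gamma\Xi_t\ne\Xi_t$ for some $\gamma\in\mathcal S$, put $\Xi_{t+1}=\Xi_t\vee\gamma\Xi_t$. Distinct primitive subgroups of equal rank have distinct spans, so $\Xi_{t+1}$ has larger rank. By (9.4) and (9.5), as $f(\Xi_t\cap\gamma\Xi_t)\ge f_{\min}$,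
$$f(\Xi_{t+1})-f_{\min}\le2\bigl(f(\Xi_t)-f_{\min}\bigr)+C .$$
After at most $R$ steps we reach a $\Xi$ fixed by all of $\mathcal S$, hence $SL_k(\mathbb Z)$-invariant, with $f(\Xi)\le f_{\min}+C$. By hypothesis if $\Xi\neq0$, and by $f(0)=0$ otherwise, $f(\Xi)\ge-C$. So $f_{\min}\ge-C'$.

**Step 4 (no short vectors, for almost every $x$).** Let $h(x)=(A_n(x)^*A_n(x))^{1/2}\in GL(\mathcal M_{\mathbb R})\cong GL_R(\mathbb R)$. It is continuous in $x$, and $\|h(x)\Xi\|=\psi_\Xi(x)$, where the left side is the norm of the wedge of the images of a basis. We use the theorem of Kleinbock and Margulis (Ann. of Math. 148 (1998), Theorem 5.2): if $h$ is continuous on $3^RB$, all $x\mapsto\|h(x)\Xi\|$ ($\Xi\subset\mathbb Z^R$ nonzero primitive) are $(C_0,\alpha)$-good on $3^RB$ with supremum over $B$ at least $\rho$, and $0<\rho<1/R$, then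
$$|\{x\in B:\ h(x)\mathbb Z^R\text{ has a nonzero vector of norm}<\epsilon\}|\le C(\epsilon/\rho)^\alpha|B|\qquad(0<\epsilon\le\rho),$$
with $C$ depending only on $R$, $C_0$ and the dimension of the space containing $B$. Let $\eta\in(0,1)$. By (9.3) and Step 3 we may apply it with $\rho=\min(e^{-C'},1/(2R))$, $n=2^t$, $\epsilon=n^{-\eta}$, for all large $t$. The bounds $C(2^{-t\eta}/\rho)^\alpha|B|$ are summable, so by Borel–Cantelli, for a.e. $x\in B$ and all large $t$, with $N=2^t$,
$$\|A_N(x)v\|\ge N^{-\eta}\quad\text{for all }v\in\mathcal M(\mathbb Z)\setminus\{0\}.\tag{9.6}$$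

**Step 5 (back to words).** Let $x$ be such a point, also generic, and let $1\ne\gamma=\mathsf u(g)$ with $\mathsf u$ of length $\le n$, $n$ large. If $d(\gamma,1)\ge\eta_1$, there is nothing to prove. Otherwise Proposition 2 gives $\gamma=\exp_GY$ with $\|Y\|\le\eta_0$, $|Y|\le Cd(\gamma,1)$. By (4.1) $\mathrm{ev}_x(\bar r_{\mathsf u})=Y+z$ with $z\in L$, and Lemma 3(a) gives $\|z\|\le C_xn^s$. Put $v=(N_0\bar r_{\mathsf u},N_0z)\in\mathcal M(\mathbb Z)$. It is nonzero, for otherwise $Y=0$ and $\gamma=1$. Let $N$ be the least power of $2$ with $N\ge(C_x'n)^{1/(1-\eta)}$, so $n/N\le N^{-\eta}/C_x'$. By Lemma 3(a) the first two components of $A_N(x)v$ have norm at most $C_x\sum_{i}(n/N)^i\le C_xn/N$, which is $<\frac12N^{-\eta}$ if $C'_x$ is large. The third component is $N_0E_\varepsilon Y$ with $\varepsilon=N^{-b}$. By (9.6), $\max_jN^{bw_j}N_0|y_j|\ge cN^{-\eta}$. So for some $j$, $|y_j|^{1/w_j}\ge cN^{-b-\eta/w_j}\ge cN^{-b-\eta}$, and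
$$d(\gamma,1)\ge c|Y|\ge cN^{-b-\eta}\ge c_xn^{-(b+\eta)/(1-\eta)} .$$
We choose $\eta$ at the start with $(b+\eta)/(1-\eta)\le\tau$. The finitely many remaining $n$ involve finitely many $\gamma\ne1$ and are absorbed in $c_x$. $\square$

## 10. Invariant subgroups and the upper bound

**Shape of the invariant subgroups.** Let $\Xi\ne0$ be $SL_k(\mathbb Z)$-invariant and primitive, $k>s$, and $W=\Xi_{\mathbb Q}$. An elementary matrix with entry $t$ acts polynomially in $t$ and preserves $W$ for $t\in\mathbb Z$, hence for $t\in\mathbb Q$; so $W$ is $SL_k(\mathbb Q)$-invariant. The weights of the diagonal torus of $GL_k$ on $\mathcal M$ are certain $\mu\in\mathbb Z_{\ge0}^k$ with $|\mu|\le s<k$, and $\mu=0$ occurs exactly on $L_{\mathbb Q}$. Two weights agree on the torus of $SL_k$ iff they differ by a multiple $t(1,\dots,1)$. For distinct ones we could take $t\ge1$, and then one of them would have $|\mu|\ge k$, which is excluded. So distinct weights stay distinct on the torus of $SL_k$, $W$ is a sum of parts of $GL_k$-weight spaces,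 and $W$ is $GL_k(\mathbb Q)$-invariant. Grouping weights by degree, $W=W_0\oplus W_+$, $W_+=\bigoplus_{i\ge1}W_i$, with $W_0\subset L_{\mathbb Q}$ and $W_i\subset\mathcal F_k^{[i]}$ invariant under $GL_k(\mathbb Q)$. By Lemma 5(a), $W_+=W_k(Q)$ for a submodule $Q$. By primitivity $\Xi=(W_+\cap\mathcal F_k(\mathbb Z))\oplus(W_0\cap L)$.

**Lemma 10.** Let $\Xi\neq0$ be invariant and primitive, with $Q$, $W_i$ as above.
(a) If $Q=0$, then $f(\Xi)\ge-C$.
(b) If $Q\ne0$, then for every $J$ with $|J|=p$ and $k\ge sp$,
$$\sup_B\psi_\Xi\ \ge\ c\;n^{-\sum_ii\dim W_i-s\ell}\;\operatorname{covol}(W_k(Q))\;\varepsilon^{-w(J)}\,\Delta_J(Q).\tag{10.1}$$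

**Proof of (a).** Here $\Xi\subset L$; we use the last component of (9.1). Since $\varepsilon\le1$, $E_\varepsilon$ does not shrink any coordinate of $\Lambda\mathbb R^m$, so $\psi_\Xi\ge\operatorname{covol}_{\mathfrak g}(\iota(\Xi))\ge c\operatorname{covol}(\Xi)\ge c$, because $\iota$ is linear and injective.

**Proof of (b).** We project the wedge to a suitable component. If $\dim W_+<p$, then $\Delta_J(Q)=0$ by (6.7) and there is nothing to prove. Otherwise let $u_1,\dots,u_q$ be an orthonormal basis of $W_{+,\mathbb R}$ with $u_a$ homogeneous of degree $i_a$, and $v_1,\dots,v_{q_0}$ one of $W_{0,\mathbb R}$. The wedge of a basis of $\Xi$ is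
$$\pm\operatorname{covol}(W_+)\operatorname{covol}(W_0)\,u_1\wedge\dots\wedge u_q\wedge v_1\wedge\dots\wedge v_{q_0},\qquad\operatorname{covol}(W_0)\ge1.$$
Now $A_n(x)u_a=(n^{-i_a}u_a,0,E_\varepsilon\mathrm{ev}_x(u_a))$ and $A_n(x)v_t=(0,n^{-s}v_t,-E_\varepsilon\iota(v_t))$. Apply $A_n(x)$ and project orthogonally to $\Lambda^{q-p}\mathcal F_{k,\mathbb R}\otimes\Lambda^{q_0}L_{\mathbb R}\otimes\Lambda^p\mathbb R^J$. The $q_0$ factors from $L_{\mathbb R}$ can only come from the $v$'s, all of which must be used there. So the projection is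
$$\pm\operatorname{covol}(W_+)\operatorname{covol}(W_0)\,n^{-sq_0}\sum_{|I|=p}\pm\bigwedge_{a\notin I}n^{-i_a}u_a\otimes\bigwedge_tv_t\otimes\bigwedge_{a\in I}\mathrm{pr}_JE_\varepsilon\mathrm{ev}_x(u_a).$$
The vectors $\bigwedge_{a\notin I}u_a$ are orthonormal, $q_0\le\ell$, and $\prod_{a\notin I}n^{-i_a}\ge n^{-\sum_ii\dim W_i}$. Hence
$$\psi_\Xi(x)\ge\operatorname{covol}(W_+)\,n^{-s\ell-\sum_ii\dim W_i}\,\varepsilon^{-w(J)}\max_I|\det(\mathrm{pr}_J\mathrm{ev}_x(u_a))_{a\in I}| .$$
The determinants are the coordinates of the functional $\Lambda^p(\mathrm{pr}_J\mathrm{ev}_x|_{W_{+,\mathbb R}})$ in an orthonormal basis, so the maximum is at least $c$ times its norm. Take the supremum over $B$ and use (6.7). $\square$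

**Proposition 11.** $\widehat\beta_k\le\vartheta+O(1/k)$ as $k\to\infty$.

**Step 1 (choice of $S$ and $b_k$).** We fix the threshold first and $k$ afterwards. As $\mathcal D$ is finite, fix $S\ge S_1$ with $\omega_S(\delta)=\omega(\delta)$ for all $\delta\in\mathcal D$; $S$ depends only on $G,d$. Let $k>\max(s,sm,S)$ and
$$b_k=\max_{Q\ne0}\frac{\sum_ii\dim W_k(Q_i)+s\ell}{w_S(Q)}>0 .$$
The quotient takes finitely many values, and $w_S(Q)\ge1$ by Section 7. Use $b=b_k$ in (9.1).

**Step 2 (the hypothesis of Lemma 9).** Let $\Xi\neq0$ be invariant and primitive. If $Q=0$, use Lemma 10(a). If $Q\ne0$, choose $J$ with $w(J)=w_S(Q)$ and $\Delta_J(Q)\ge(2H(Q))^{-S}$. Since $k>sm\ge s|J|$, (10.1) and (6.5) give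
$$\sup_B\psi_\Xi\ge c\,n^{-\sum_ii\dim W_i-s\ell+b_kw_S(Q)}\,2^{-S}H(Q)^{k-S}\ge c\,2^{-S}:$$
the exponent of $n$ is $\ge0$ by the choice of $b_k$, and $H(Q)^{k-S}\ge1$ because $k>S$. So the hypothesis of Lemma 9 holds for every ball $B$.

**Step 3 (bound for $\widehat\beta_k$).** For every $\tau>b_k$ and a.e. $g\in G^k$, by Lemma 9 and the lower bound in (6.1),
$$d(\gamma,1)\ge c_gn^{-\tau}\ge c_g'|B_{\Gamma_g}(n)|^{-\tau/(sD_k)}\qquad(n\ge1,\ \gamma\in B_{\Gamma_g}(n)\setminus\{1\}).$$
Hence $\widehat\beta_k\le b_k/(sD_k)$.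

**Step 4 (size of $b_k$).** We estimate each term of the maximum. Suppose $Q_s\ne0$ and let $\delta=\dim Q_s$. If $\Delta_J(Q_s)\ge(2H(Q_s))^{-S}$, then $\Delta_J(Q)\ge\Delta_J(Q_s)\ge(2H(Q))^{-S}$. So $w_S(Q)\ge w_S(Q_s)\ge\omega_S(\delta)=\omega(\delta)$. By (6.4) the numerator is $s\frac{\delta}{s!}k^s+O(k^{s-1})$ and $sD_k=s\frac{\dim P_s}{s!}k^s+O(k^{s-1})$, so the corresponding term of $b_k/(sD_k)$ is at most $\frac{\delta}{\omega(\delta)\dim P_s}+O(1/k)$. If $Q_s=0$, the term is at most $O(k^{s-1})/(sD_k)=O(1/k)$, as $w_S(Q)\ge1$. Thus $\widehat\beta_k\le\vartheta+O(1/k)$. $\square$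

**Proof of Theorem 1.** If $G$ is diophantine, (P) holds by Lemma 7. Proposition 8 for a maximizing $\delta$ and Proposition 11 give $\widehat\beta_k=\vartheta+O(1/k)$. Since $\delta$, $\omega(\delta)\ge1$ and $\dim P_s\ge1$ are integers and $\mathcal D$ is finite, $\vartheta\in\mathbb Q$. This proves the theorem and the Rationality conjecture. $\blacksquare$

## 11. Condition (P) as a criterion, and the Riemannian case over number fields

The same tools give two complements.

**Proposition 12.** For $G$ as in Theorem 1 with $s\ge1$, but not assumed diophantine, the following are equivalent: (i) $G$ is diophantine; (ii) for some $k\ge s$ the set of $g\in G^k$ that are $\beta(g)$-diophantine for some $\beta(g)$ is not null; (iii) condition (P). If they fail, then for every $k\ge s$ a.e. $g\in G^k$ is not $\beta$-diophantine for any $\beta$.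

**Proof.** (i)⇒(ii) is immediate. (ii)⇒(iii) and the last statement are Lemma 7 and its proof.

(iii)⇒(i), first for $k>s$. The aim is to verify the hypothesis of Lemma 9 for some $b$. Let $a=a_k+s\ell$ and $b=a(1+S_1)$. By Lemma 10(a) we may consider an invariant $\Xi$ with $Q\ne0$. If $H(Q)\ge n^a$, (10.1) with $J=\emptyset$ and (6.5) give $\sup_B\psi_\Xi\ge cn^{-a}H(Q)\ge c$. If $H(Q)<n^a$, apply (P) to some $Q_i\ne0$: there is $j$ with
$$\Delta_{\{j\}}(Q)\ge\Delta_{\{j\}}(Q_i)\ge(2H(Q_i))^{-S_1}\ge(2H(Q))^{-S_1}\ge cn^{-aS_1},$$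
and (10.1) with $J=\{j\}$, $\varepsilon^{-w_j}=n^{bw_j}\ge n^b$, gives $\sup_B\psi_\Xi\ge cn^{-a+b-aS_1}=c$. So Lemma 9 applies to every ball: for a fixed $\tau$ and a.e. $g\in G^k$, $d(\gamma,1)\ge c_gn^{-\tau}$ on $B_{\Gamma_g}(n)\setminus\{1\}$. By the lower bound in (6.1), with $sD_k\ge1$, $G$ is diophantine on $k$ letters.

Now let $k\le s$. By Fubini a.e. $k$-tuple extends to an $(s+1)$-tuple satisfying such a bound. The ball $B_{\Gamma_g}(n)$ is contained in the $n$-ball of the larger group, so $d(\gamma,1)\ge c_gn^{-\tau}$ for $\gamma\in B_{\Gamma_g}(n)\setminus\{1\}$. For generic $g$ the element $g_1$ has infinite order, because $NX_1\notin T_k$ for $N\ne0$; so $|B_{\Gamma_g}(n)|\ge n$. Hence $d(\gamma,1)\ge c_g|B_{\Gamma_g}(n)|^{-\tau}$. $\square$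

**Proposition 13.** Let $G$ be as in Proposition 12. If $d$ is Riemannian and $\mathfrak g$ has a basis with structure constants in a real number field, then $G$ is diophantine and
$$\lim_{k\to\infty}\widehat\beta_k=\max_{0\ne Q\subset P_s}\frac{\dim Q}{\dim P_s\cdot\dim I(Q)},\qquad I(Q)=\operatorname{span}_{\mathbb R}\{q(y):q\in Q,\ y\in\mathfrak g^s\},$$
the maximum being over $S_s$-submodules.

**Step 1 (a uniform bound for $\Delta_J$).** We show that a nonzero $\Delta_J(Q)$ cannot be small compared with the height. All $w_j=1$, so any basis is adapted, and we take the given one as $(e_j)$. Let $0\ne Q\subset P_i$ be a submodule. By Minkowski's second theorem it is spanned by independent integral vectors of norm $\le CH(Q)$. If $\Delta_J(Q)\ne0$, then by multilinearity some $\det(\mathrm{pr}_Jq_a(y^{(a)}))$ with $q_a$ among these vectors and $y^{(a)}$ tuples of basis vectors is nonzero. It is the value of one of finitely many polynomials over the number field at an integral point of size $\le CH(Q)$. After clearing a fixed denominator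 it is a nonzero algebraic integer, so its norm has absolute value $\ge1$, while its conjugates are $\le CH(Q)^C$ in absolute value. So its absolute value is $\ge cH(Q)^{-C}$. Normalizing the $q_a$ to norm $\le1$ costs another power of $H(Q)$, so
$$\Delta_J(Q)\ge cH(Q)^{-C}\ge(2H(Q))^{-S}$$
for $S$ large, uniformly in $Q$ and $J$ with $\Delta_J(Q)\ne0$.

**Step 2 ((P) holds).** For $Q\ne0$ some $\Delta_{\{j\}}(Q)\ne0$, because nonzero elements of $P_i$ do not vanish identically on $\mathfrak g^i$. With Step 1 this is (P), and $G$ is diophantine by Proposition 12.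

**Step 3 (computation of $\omega$).** By Step 1, for $Q\subset P_s$ and $S$ large, $w_S(Q)=\max\{|J|:\Delta_J(Q)\ne0\}$. By multilinearity of the determinant, $\Delta_J(Q)\ne0$ iff $\mathrm{pr}_J$ maps $I(Q)$ onto $\mathbb R^J$. The largest such $|J|$ is $\dim I(Q)$. So $\omega(\delta)=\min_{\dim Q=\delta}\dim I(Q)$, and Theorem 1 gives the formula. $\square$
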